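# Type-1 and type-2 congruences permute in finitely decidable varieties

## 1. A three-element algebra with two congruences that do not permute

Let $A_3=\{a,b,c\}$. Define $e:A_3\to A_3$ by $e(a)=e(b)=b$, $e(c)=c$. Regard $\{b,c\}$ as the two-element group $\mathbb Z_2$ with $b=0$, $c=1$. Let $\mathbf A_3$ be the algebra on $A_3$ whose only basic operation is
$$p(x,y,z)=e(x)+e(y)+e(z).$$

We first list its polynomial operations, that is, the operations built from variables, constants and $p$. Values of $p$ lie in $\{b,c\}$, where $e$ is the identity, so $e(p(x,y,z))=p(x,y,z)$. By induction on the construction, every polynomial operation is a projection, a constant, or of the form $\sum_l e(x_l)+k$ with $k\in\{b,c\}$. In particular the unary ones are the identity, the three constants, $e(x)=p(x,x,x)$, and $e(x)+c$.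

Next, the congruences. Put
$$\theta=\{a,b\mid c\},\qquad \beta=\{a\mid b,c\}.$$
The partition $\theta$ is the kernel of $e$, and $p$ depends only on the $e$-values of its arguments, so $\theta$ is a congruence. All values of $p$ lie in the single $\beta$-block $\{b,c\}$, so $\beta$ is a congruence. The remaining nontrivial partition $\{a,c\mid b\}$ is not a congruence, because $e$ sends $(a,c)$ to $(b,c)$. So $\operatorname{Con}\mathbf A_3=\{0,\theta,\beta,1\}$, with $\theta\wedge\beta=0$ and $\theta\vee\beta=1$.

Write $x\,(\phi\circ\psi)\,z$ if $x\,\phi\,y\,\psi\,z$ for some $y$. Since $a\,\theta\,b\,\beta\,c$, we have $(a,c)\in\theta\circ\beta$. If $a\,\beta\,x\,\theta\,c$, then $x=a$, and $a\,\theta\,c$ fails. So $(a,c)\notin\beta\circ\theta$, and the two congruences do not permute.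

The congruences $\theta$ and $\beta$ are of very different kinds. On the block $\{a,b\}$ the polynomials that preserve the block are only projections and constants: for $x_l\in\{a,b\}$ the operation $\sum e(x_l)+k$ has the constant value $k$. On the block $\{b,c\}$ the polynomials are the affine maps over $\mathbb Z_2$, since $x+y=p(x,y,b)$ there. The first block carries a bare set, the second a vector space. Tame congruence theory calls these type 1 and type 2. We have a bare-set congruence and a vector-space congruence that refuse to permute. Can this also happen inside a variety whose finite members have a decidable theory?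

## 2. Finite decidability, types of covers, and the theorem

Throughout, $\mathcal V$ is a variety in a finite language.

**Definition (finitely decidable).** $\mathcal V$ is finitely decidable if the first-order theory of the class of all finite members of $\mathcal V$ is a computable set of sentences.

For example, the variety of pure sets (empty language) is finitely decidable: a sentence of quantifier rank $n$ cannot distinguish two sets with at least $n$ elements, so one only has to test it on the sets of sizes $1,\dots,n$ (size $1$ if $n=0$).

**Definition (minimal sets, traces, body, tail).** Let $\mathbf B$ be a finite algebra and $\alpha\prec\alpha'$ a cover in $\operatorname{Con}\mathbf B$. An $(\alpha,\alpha')$-minimal set is a set minimal under inclusion among the images $f(B)$, where $f$ is a unary polynomial with $f(\alpha')\not\subseteq\alpha$. For such a set $U$, a trace is an $\alpha'|_U$-class not contained in an $\alpha$-class. The body of $U$ is the union of its traces, and the tail is the rest of $U$.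

**Definition (types 1 and 2).** Let $N$ be a trace. Consider the set $N/\alpha$ with all operations induced by polynomials of $\mathbf B$ that preserve $N$. The cover has type 1 if these are the polynomials of a set with a group of permutations acting on it, and type 2 if they are the polynomials of a vector space. (Types 3, 4, 5 are the two-element Boolean algebra, lattice and semilattice.) It is part of the theory that the type is one of these five and does not depend on $U$ or $N$. We write $\operatorname{typ}(\alpha,\alpha')$.

In $\mathbf A_3$, the only unary polynomial that does not collapse $\theta$ into $0$ is the identity. So the $(0,\theta)$-minimal set is $A_3$, with one trace $\{a,b\}$ and tail $\{c\}$; by Section 1, $\operatorname{typ}(0,\theta)=1$. The polynomials that do not collapse $\beta$ are the identity, $e$ and $e+c$. So the $(0,\beta)$-minimal set is $\{b,c\}$, it is its own trace, its tail is empty, and $\operatorname{typ}(0,\beta)=2$.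

**Definition (abelian, strongly abelian).** A congruence $\gamma$ of $\mathbf B$ is abelian if for every polynomial $f$ and all $x\,\gamma\,y$, $u_l\,\gamma\,v_l$,
$$f(x,\bar u)=f(x,\bar v)\ \Longrightarrow\ f(y,\bar u)=f(y,\bar v).$$
It is strongly abelian if for every polynomial $f$ and coordinatewise $x_i\,\gamma\,y_i\,\gamma\,z_i$,
$$f(x_0,\bar x)=f(y_0,\bar y)\ \Longrightarrow\ f(x_0,\bar z)=f(y_0,\bar z).$$

In $\mathbf A_3$ the congruence $\theta$ is strongly abelian: $\sum e(x_l)+k$ does not change when its arguments move inside $\theta$-blocks, and projections and constants obviously satisfy the implication. The congruence $\beta$ is abelian, because the non-trivial polynomials are affine in the values $e(x_l)$. It is not strongly abelian: for $f(x,y)=e(x)+e(y)$ we have $f(b,c)=f(c,b)$ but $f(b,b)=b\ne c=f(c,b)$.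

We use the following facts from Hobby–McKenzie, *The Structure of Finite Algebras*. Here $\alpha\prec\alpha'$ is a cover in $\operatorname{Con}\mathbf B$, with $\mathbf B$ finite.

* (F1) (Thm 2.8.) Each minimal set is $U=e(B)$ with $e$ an idempotent unary polynomial. If $(x,y)\in\alpha'\setminus\alpha$ and $U$ is minimal, some unary polynomial $f$ has $f(B)=U$ and $(f(x),f(y))\notin\alpha$. The congruence $\alpha'$ is the transitive closure of $\alpha\cup\bigcup\{N^2:N\text{ an }(\alpha,\alpha')\text{-trace}\}$.
* (F2) (Lemma 4.20.) If $\operatorname{typ}(\alpha,\alpha')=2$ and $U$ is minimal, there is a ternary polynomial $P$ with $P(U^3)\subseteq U$, $P(x,x,x)=x$ for $x\in U$, and $P(x,x,y)=y=P(y,x,x)$ for $x$ in the body and $y\in U$.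
* (F3) (Thms 5.6, 5.7.) If $0\prec\gamma$ has type 2, then $\gamma$ is abelian. If $0\prec\gamma$ has type 1, then $\gamma$ is strongly abelian.
* (F4) (Ch. 7.) If $\Gamma$ is an abelian congruence, all types in $[0,\Gamma]$ lie in $\{1,2\}$.
* (F5) (Lemma 6.2.) Perspective covers have the same type: if $\alpha\prec\alpha'$, $\gamma\prec\gamma'$, $\alpha'\wedge\gamma=\alpha$ and $\alpha'\vee\gamma=\gamma'$, then $\operatorname{typ}(\alpha,\alpha')=\operatorname{typ}(\gamma,\gamma')$.

In $\mathbf A_3$, the operation $p$ itself serves as $P$ on $U=\{b,c\}$, and (F5) gives $\operatorname{typ}(\theta,1)=\operatorname{typ}(0,\beta)=2$ and $\operatorname{typ}(\beta,1)=\operatorname{typ}(0,\theta)=1$.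

We also pass to quotients: if $\varepsilon\le\alpha\prec\alpha'$, the cover $\alpha/\varepsilon\prec\alpha'/\varepsilon$ of $\mathbf B/\varepsilon$ has the same type as $\alpha\prec\alpha'$. Here is the check. Let $U=e(B)$ be $(\alpha,\alpha')$-minimal. Suppose a polynomial $\bar f$ of $\mathbf B/\varepsilon$ has image inside $U/\varepsilon$ and does not collapse $\alpha'/\varepsilon$ into $\alpha/\varepsilon$, and let $f$ be a polynomial of $\mathbf B$ inducing it. Then $ef$ also induces $\bar f$, since $e$ induces the identity on $U/\varepsilon$. Further, $ef(B)\subseteq U$ and $ef(\alpha')\not\subseteq\alpha$, so $ef(B)=U$ and $\bar f$ has image $U/\varepsilon$. So $U/\varepsilon$ is minimal. If $N$ is a trace of $U$, then $N/\varepsilon$ is a trace of $U/\varepsilon$, because an element of $U$ that is $\alpha'$-related to $N$ is in $N$. Polynomials preserving $N$ induce polynomials preserving $N/\varepsilon$. Conversely, if the operation induced by $f$ preserves $N/\varepsilon$, then $ef$ preserves $N$ and induces the same operation on $N/\varepsilon$. So both covers have the same induced algebra on $N/\alpha$.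

Call an interval of $\operatorname{Con}\mathbf B$ solvable if all its covers have type 1 or 2.

**Definition (transfer principle).** The $(i,j)$ transfer principle says: if $\alpha\prec\beta\prec\gamma$, $\operatorname{typ}(\alpha,\beta)=i$ and $\operatorname{typ}(\beta,\gamma)=j$, then there is $\delta$ with $\alpha\prec\delta\le\gamma$ and $\operatorname{typ}(\alpha,\delta)=j$.

* (TP) (Valeriote.) For finite members of a finitely decidable variety, the $(1,2)$ and $(2,1)$ transfer principles hold in solvable intervals.

This is the only consequence of finite decidability used for the first theorem, and only in its $(2,1)$ half. Let $\mathbf A$ be a finite algebra in a finitely decidable variety. Let $\sigma_1$ be the greatest congruence such that $[0,\sigma_1]$ has only type-1 covers, and $\sigma_2$ the greatest congruence such that $[0,\sigma_2]$ has only type-2 covers. (Their existence is part of the setting.) Must $\sigma_1$ and $\sigma_2$ permute? This is asked in Matthew Smedberg, "Bounding essential arities of term operations in finitely decidable varieties", arXiv:1311.2690 (2013). For pure sets every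 polynomial is a projection or a constant, all covers have type 1, $\sigma_2=0$, and the answer is trivially yes. For finite vector spaces $\sigma_1=0$ and the same holds. In general the answer is yes.

**Theorem 1.** Let $\mathcal V$ be finitely decidable, let $\mathbf A\in\mathcal V$ be finite, and let $\phi,\psi\in\operatorname{Con}\mathbf A$ be such that $[0,\phi]$ has only type-1 covers and $[0,\psi]$ has only type-2 covers. Then $\phi\circ\psi=\psi\circ\phi$. In particular $\sigma_1\circ\sigma_2=\sigma_2\circ\sigma_1$.

## 3. The square of $\mathbf A_3$ violates the (2,1) transfer principle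

For $\mathbf A_3$ the congruences $\theta$ and $\beta$ are the greatest ones with only type-1, respectively only type-2, covers below them, and they do not permute. So if Theorem 1 is true, the variety generated by $\mathbf A_3$ cannot be finitely decidable. Yet $\mathbf A_3$ satisfies both transfer principles: for the chain $0\prec\theta\prec1$ (types 1, 2) take $\delta=\beta$, and for $0\prec\beta\prec1$ (types 2, 1) take $\delta=\theta$. Hence no argument that uses the transfer principles in $\operatorname{Con}\mathbf A$ alone can prove the theorem. The obstruction must be visible in another member of the variety, and we look for it in $\mathbf A_3^2$.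

Let $\Gamma$ relate two pairs if their first coordinates agree and their second coordinates are $\beta$-related. Its nontrivial classes are $\{(x,b),(x,c)\}$ for $x\in\{a,b,c\}$. Let $\gamma\subseteq\Gamma$ have as its nontrivial classes only those with $x\in\{b,c\}$. Since $p$ takes values in $\{b,c\}^2$ on $\mathbf A_3^2$, it maps $\Gamma$-related arguments to $\gamma$-related values. So $\gamma$ is a congruence. Also $\gamma\prec\Gamma$, because $\Gamma$ has just one unordered pair of distinct elements outside $\gamma$, namely $\{(a,b),(a,c)\}$.

*The congruence $\gamma$ is the only atom below $\Gamma$.* Let $0\ne\delta\le\Gamma$. If $\delta$ contains $((a,b),(a,c))$, applying $e$ gives $((b,b),(b,c))\in\delta$. So $\delta$ contains $((x,b),(x,c))$ for some $x\in\{b,c\}$, and adding $(c,b)$ by means of $p(\cdot,(c,b),(b,b))$ gives the same for the other $x$. Hence $\gamma\le\delta$.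

*$\operatorname{typ}(0,\gamma)=2$.* A unary polynomial of $\mathbf A_3^2$ is the identity, a constant, or $x\mapsto e(x)+k$ with $k\in\{b,c\}^2$. So $\{b,c\}^2$ is a $(0,\gamma)$-minimal set with trace $\{(b,b),(b,c)\}$, and the polynomials preserving this trace act on its second coordinate as the affine maps over $\mathbb Z_2$.

*$\operatorname{typ}(\gamma,\Gamma)=1$.* Every polynomial that is not a projection or a constant has values in $\{b,c\}^2$ and maps $\Gamma$ into $\gamma$. So the only $(\gamma,\Gamma)$-minimal set is the whole algebra. Its only trace is $\{(a,b),(a,c)\}$, and the polynomials preserving that trace are projections and constants.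

So $0\prec\gamma\prec\Gamma$ has types 2, 1, and no type-1 atom lies below $\Gamma$: the $(2,1)$ principle fails in $\mathbf A_3^2$. By (TP), the variety generated by $\mathbf A_3$ is not finitely decidable. Note where the failure sits: the offending trace is $\{(a,b),(a,c)\}$, which is the triple $a\,\theta\,b\,\beta\,c$ in disguise. The proof of Theorem 1 builds, from an arbitrary such triple, the right substitute for $\mathbf A_3^2$.

## 4. Moving along one minimal set of $\mathbf A$, and the point $e(a)\neq a$

From now on $\mathbf A$ is an arbitrary finite member of a finitely decidable variety. Suppose $\beta$ is an atom of type 2 and $a\,\theta\,b\,\beta\,c$. We want $d$ with $a\,\beta\,d\,\theta\,c$.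

The natural first attempt uses the polynomial (F2). Take a $(0,\beta)$-minimal set $U=e(A)$ with its polynomial $Q$, and suppose that $b,c$ lie in one trace of $U$. Put
$$a'=e(a),\qquad d=Q(a',b,c).$$
Then $a'\,\theta\,e(b)=b$, so $d\,\theta\,Q(b,b,c)=c$. Also $d\,\beta\,Q(a',b,b)=a'$, because $b$ is in the body and $a'\in U$. Altogether $a'\,\beta\,d\,\theta\,c$.

If $e(a)=a$, we are done. Otherwise we have only solved the problem for $e(a)$, and nothing has been said about $a$. In $\mathbf A_3$ this is exactly what happens: $e(a)=b$, $d=p(b,b,c)=c$, and the path is $b\,\beta\,c\,\theta\,c$. No other choice of minimal set helps there, since the only $(0,\beta)$-minimal set is $\{b,c\}$.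

We would like an idempotent polynomial that fixes $a$ and at the same time fixes $b$ and $c$. We settle for one polynomial scheme $t(x,\bar q)$ with two choices of the parameters: with one choice it fixes $a$, with the other it fixes $b$ and $c$. This is what a unary polynomial of $\mathbf A^2$ that fixes $(a,b)$ and $(a,c)$ amounts to. To compare the two choices of parameters we must keep them close, so we replace $\mathbf A^2$ by a subalgebra in which coordinates are related by $\theta\circ\beta\circ\theta$. Two points remain. The elements $(a,b)$ and $(a,c)$ must lie in traces of type-2 covers, and the $(2,1)$ principle will provide this. They may be joined only by a chain of traces, and along the chain $a$ itself will move to new points $d$; therefore we use one coordinate for each possible $d$.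

## 5. The algebra $\mathbf D$ and its type-2 interval

In this section and the next, $\beta$ is an atom of $\operatorname{Con}\mathbf A$ of type 2; $\theta\in\operatorname{Con}\mathbf A$ satisfies $\theta\wedge\beta=0$; and $a\,\theta\,b\,\beta\,c$ with $b\ne c$. We assume nothing about the type of $\theta$. By (F3), $\beta$ is abelian. Put
$$I=\{d\in a/\beta:\ d\,\theta\,y\text{ for some }y\in b/\beta\},\qquad T=\theta\circ\beta\circ\theta .$$
Then $a\in I$, and $T$ is reflexive, symmetric and compatible with the operations. Let $*\notin I$ be a new index, and let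
$$D=\{h\in A^{I\cup\{*\}}:\ h(d)\,T\,h(*)\text{ for all }d\in I\}.$$

Since $T$ is compatible, $\mathbf D$ is a subalgebra of a finite power of $\mathbf A$, so it is a finite member of $\mathcal V$. Since $T$ is reflexive, $D$ contains every constant function $\hat x$, $x\in A$. For $y\in b/\beta$ define $[y]$ by
$$[y](d)=d\ (d\in I),\qquad [y](*)=y .$$
It lies in $D$: if $d\in I$, then $d\,\theta\,y'$ for some $y'\in b/\beta$, and $y'\,\beta\,y$, so $d\,T\,y$. Let
$$\Gamma=\{(g,h)\in D^2:\ g|_I=h|_I,\ g(*)\,\beta\,h(*)\}.$$
This is a congruence of $\mathbf D$, and the $\Gamma$-class of $[b]$ is $\{[y]:y\in b/\beta\}$. For $\mathbf A_3$ with its triple $a,b,c$ we get $I=\{a\}$ and $T=A_3^2$, so $\mathbf D=\mathbf A_3^2$, $[y]=(a,y)$, and $\Gamma$ is the congruence of Section 3.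

The congruence $\Gamma$ is abelian. Indeed, a polynomial $f$ of $\mathbf D$ acts at each coordinate as a polynomial of $\mathbf A$. Let $g\,\Gamma\,h$, $u_l\,\Gamma\,v_l$ and $f(g,\bar u)=f(g,\bar v)$. At $d\in I$ we have $\bar u(d)=\bar v(d)$, so $f(h,\bar u)$ and $f(h,\bar v)$ agree there. At $*$ they agree because $\beta$ is abelian.

**Lemma 1.** All covers in $[0_{\mathbf D},\Gamma]$ have type 2.

*Proof.* By (F4) all types there are 1 or 2. We exclude type 1, first for atoms, then in general.

**Step 1: no atom $\gamma\le\Gamma$ has type 1.** This step pushes a pair of $\gamma$ into a minimal set of $\mathbf A$, where the polynomial (F2) contradicts strong abelianness. Suppose $\gamma$ is a type-1 atom; by (F3) it is strongly abelian. Take $(g,h)\in\gamma$ with $g\ne h$. Then $g|_I=h|_I$, $g(*)\,\beta\,h(*)$ and $g(*)\ne h(*)$. Let $U$ be a $(0,\beta)$-minimal set of $\mathbf A$. By (F1) there is a unary polynomial $f$ of $\mathbf A$ with $f(A)=U$ and $f(g(*))\ne f(h(*))$. Since $\mathbf D$ contains all constant functions, $f$ acting coordinatewise is a polynomial of $\mathbf D$. Put $g'=f(g)$ and $h'=f(h)$;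 then $(g',h')\in\gamma$.

All values of $g',h'$ lie in $U$; they agree on $I$; at $*$ they are distinct and $\beta$-related, so they lie in a common trace of $U$ and hence in the body. Let $Q$ be the polynomial (F2) for $U$, acting coordinatewise on $\mathbf D$. At $d\in I$ all arguments below are equal and $Q(x,x,x)=x$ applies; at $*$ the body identities apply. So
$$Q(g',g',h')=h'=Q(h',g',g'),\qquad Q(g',g',g')=g' .$$
Apply strong abelianness to $Q(g',g',h')=Q(h',g',g')$: keep the first arguments $g'$ and $h'$, and replace the other arguments on both sides by $(g',g')$. We get $Q(g',g',g')=Q(h',g',g')$, that is, $g'=h'$. But $g'(*)\ne h'(*)$, a contradiction.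

**Step 2: no type-1 cover at all.** This step uses the $(2,1)$ principle to push a type-1 cover down to the bottom. Suppose there are type-1 covers in $[0,\Gamma]$, and choose one, $\lambda\prec\mu\le\Gamma$, with $\lambda$ minimal. By Step 1, $\lambda\ne0$. Take $\lambda_0\prec\lambda$. By minimality of $\lambda$, $\operatorname{typ}(\lambda_0,\lambda)\neq1$, so it is 2. Now $\lambda_0\prec\lambda\prec\mu$ has types 2, 1 in a solvable interval, so (TP) gives $\delta$ with $\lambda_0\prec\delta\le\mu$ of type 1. This contradicts the minimality of $\lambda$. $\square$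

In $\mathbf A_3^2$, Step 1 is correct and Step 2 is exactly what fails: $\gamma\prec\Gamma$ has type 1 above a type-2 atom.

## 6. Traces through $[y]$, and comparing coordinates modulo $\theta$

**Lemma 2.** There are $b=y_0,y_1,\dots,y_k=c$ in $b/\beta$ and, for each $i<k$, a unary idempotent polynomial $E$ and a ternary polynomial $P$ of $\mathbf D$ (depending on $i$) such that $[y_i],[y_{i+1}]\in E(D)$ and
$$P([y_i],[y_i],h)=h=P(h,[y_i],[y_i])\ \text{ for all }h\in E(D),\qquad P([y_{i+1}],[y_i],[y_i])=[y_{i+1}].$$
Moreover $E(D)$ is a minimal set of some type-2 cover of $\mathbf D$, and $P$ is the polynomial (F2) for it.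

*Proof.* Take a maximal chain $0=\Gamma_0\prec\Gamma_1\prec\dots\prec\Gamma_n=\Gamma$. By (F1), $\Gamma_{j+1}$ is the transitive closure of $\Gamma_j$ together with the squares of the $(\Gamma_j,\Gamma_{j+1})$-traces. By induction, $\Gamma$ is the transitive closure of the union of the equality relation and all $N^2$, with $N$ a $(\Gamma_j,\Gamma_{j+1})$-trace, $j<n$. Since $[b]\,\Gamma\,[c]$ and $[b]\ne[c]$, there is a chain from $[b]$ to $[c]$ in which consecutive elements lie in a common trace. All its members are $\Gamma$-related to $[b]$, so they have the form $[y_i]$ with $y_i\in b/\beta$, where $y_0=b$ and $y_k=c$.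

Fix $i$. The $i$-th trace belongs to a minimal set of some $\Gamma_j\prec\Gamma_{j+1}$, which is $E(D)$ for an idempotent polynomial $E$ by (F1). The cover has type 2 by Lemma 1, so (F2) gives $P$. Since $[y_i]$ is in a trace, it is in the body, and the first two identities are those of (F2). The last one is the case $h=[y_{i+1}]$. $\square$

Fix $i$. Write $E(h)=t(h,\hat q_1,\dots,\hat q_m)$ and $P(h_1,h_2,h_3)=s(h_1,h_2,h_3,\hat q_1,\dots,\hat q_m)$ with terms $t,s$ and a common list of parameters $\hat q_l\in D$. For $j\in I\cup\{*\}$ let
$$E_j(x)=t(x,\hat q(j)),\qquad P_j(x,y,z)=s(x,y,z,\hat q(j)).$$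
These are polynomials of $\mathbf A$, and $E,P$ act as $E_j,P_j$ at coordinate $j$. Now read Lemma 2 at each coordinate. Since $E$ is idempotent it fixes $[y_i]$ and $[y_{i+1}]$. At $d\in I$ both of these have the value $d$, and at $*$ they have the values $y_i,y_{i+1}$. Hence, for $d\in I$,
$$E_d(d)=d,\quad E_*(y_i)=y_i,\quad E_*(y_{i+1})=y_{i+1},\quad P_*(y_i,y_i,y_i)=y_i,\quad P_*(y_{i+1},y_i,y_i)=y_{i+1}. \tag{1}$$
Using $h=E(\hat x)\in E(D)$, whose value at $d$ is $E_d(x)$, and also $h=[y_i]$, we get for $d\in I$ and $x\in A$
$$P_d(d,d,E_d(x))=E_d(x)=P_d(E_d(x),d,d),\qquad P_d(d,d,d)=d. \tag{2}$$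
Finally, $\hat q_l\in D$ means
$$\hat q_l(d)\,T\,\hat q_l(*)\quad\text{for all }d\in I\text{ and all }l. \tag{3}$$

So $E_d$ fixes $d$ for every $d\in I$ simultaneously, $E_*$ fixes $y_i$ and $y_{i+1}$, and their parameters are $T$-related. The next lemma says what $T$-relatedness is good for: an agreement modulo $\theta$ between two parameter choices survives a $\beta$-move of the argument.

**Lemma 3.** Let $w(z,\bar p)$ be a polynomial of $\mathbf A$, $z\,\beta\,z'$, and $p_l\,T\,p'_l$ for all $l$. If $w(z,\bar p)\,\theta\,w(z,\bar p')$, then $w(z',\bar p)\,\theta\,w(z',\bar p')$.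

*Proof.* Choose $r_l,r'_l$ with $p_l\,\theta\,r_l\,\beta\,r'_l\,\theta\,p'_l$. Then
$$w(z,\bar r)\ \theta\ w(z,\bar p)\ \theta\ w(z,\bar p')\ \theta\ w(z,\bar r'),$$
and also $w(z,\bar r)\,\beta\,w(z,\bar r')$. Since $\theta\wedge\beta=0$, $w(z,\bar r)=w(z,\bar r')$. As $\beta$ is abelian and $z\,\beta\,z'$, $r_l\,\beta\,r'_l$, it follows that $w(z',\bar r)=w(z',\bar r')$. Hence $w(z',\bar p)\,\theta\,w(z',\bar r)=w(z',\bar r')\,\theta\,w(z',\bar p')$. $\square$

## 7. A type-1 atom and a type-2 atom permute

**Proposition 4.** If $\theta$ is an atom of type 1 and $\beta$ an atom of type 2 of $\operatorname{Con}\mathbf A$, then $\theta\circ\beta=\beta\circ\theta$.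

*Proof.* Distinct atoms have $\theta\wedge\beta=0$. It suffices to prove $\theta\circ\beta\subseteq\beta\circ\theta$; taking converses gives the other inclusion. Let $a\,\theta\,b\,\beta\,c$. If $b=c$, then $a\,\beta\,a\,\theta\,c$. Assume $b\ne c$; then Sections 5 and 6 apply.

We construct $d_0=a,d_1,\dots,d_k$ with
$$d_i\,\beta\,a\quad\text{and}\quad d_i\,\theta\,y_i .$$
Each such $d_i$ lies in $I$, since $y_i\in b/\beta$. At the end $a\,\beta\,d_k\,\theta\,y_k=c$, as required. For $i=0$ we have $a\,\theta\,b=y_0$. Given $d=d_i$, use the $E,P$ belonging to step $i$ of the chain in Lemma 2.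

**Step 1: $E_d(y_i)=d$.** This step removes the defect of Section 4, and it is the only place where we use that $\theta$ has type 1. Let $u=E_d(y_i)$. Since $y_i\,\theta\,d$, we have $u\,\theta\,E_d(d)=d$. By (2) with $x=y_i$,
$$P_d(d,d,u)=u=P_d(u,d,d),\qquad P_d(d,d,d)=d .$$
By (F3) $\theta$ is strongly abelian. Apply this to $P_d(d,d,u)=P_d(u,d,d)$, keeping the first arguments $d$ and $u$ and replacing the others by $(d,d)$: we get $P_d(d,d,d)=P_d(u,d,d)$, that is, $d=u$.

**Step 2: define $d_{i+1}=E_d(y_{i+1})$ and stay in the $\beta$-class of $a$.** Since $y_{i+1}\,\beta\,y_i$, Step 1 gives $d_{i+1}\,\beta\,E_d(y_i)=d_i\,\beta\,a$.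

**Step 3: $d_{i+1}\,\theta\,y_{i+1}$.** This step carries the relation $d_i\,\theta\,y_i$ along, by comparing coordinate $d$ with coordinate $*$. By Step 1 and (1),
$$t(y_i,\hat q(d))=E_d(y_i)=d_i\ \theta\ y_i=E_*(y_i)=t(y_i,\hat q(*)).$$
The parameters are $T$-related by (3), and $y_i\,\beta\,y_{i+1}$. So Lemma 3 with $w=t$ gives
$$d_{i+1}=t(y_{i+1},\hat q(d))\ \theta\ t(y_{i+1},\hat q(*))=E_*(y_{i+1})=y_{i+1}.\qquad\square$$

The construction shows why $\mathbf D$ has a coordinate for each element of $I$: at step $i$ we need $E_{d_i}(d_i)=d_i$, and $d_i$ is only known once the earlier steps have been carried out.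

## 8. From atoms to intervals: the proof of Theorem 1

Let $\phi,\psi$ be as in Theorem 1. Then $\phi\wedge\psi=0$, because a cover in $[0,\phi\wedge\psi]$ would have both type 1 and type 2. Fix maximal chains
$$0=\gamma_0\prec\dots\prec\gamma_m=\phi\ \text{ (all of type 1)},\qquad 0=\delta_0\prec\dots\prec\delta_n=\psi\ \text{ (all of type 2)}.$$
We claim that every $\delta_i$ permutes with every $\gamma_j$. Suppose not, and choose a non-permuting pair $(i,j)$ with $i+j$ minimal. Since $0$ permutes with everything, $i,j\ge1$. By minimality, $\delta_{i-1}$ permutes with $\gamma_{j-1}$ and with $\gamma_j$, and $\delta_i$ permutes with $\gamma_{j-1}$. So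
$$\varepsilon=\delta_{i-1}\circ\gamma_{j-1},\qquad \beta'=\delta_i\circ\gamma_{j-1},\qquad \theta'=\gamma_j\circ\delta_{i-1}$$
are congruences, namely the joins of the respective pairs. We shall see that they become two atoms over $\varepsilon$ to which Proposition 4 applies. We use the following law:
$$\text{if }\mu,\nu\text{ permute and }\mu\le\lambda\le\mu\circ\nu,\text{ then }\lambda=\mu\circ(\lambda\wedge\nu). \tag{4}$$
Indeed, if $x\,\lambda\,z$, then $x\,\mu\,y\,\nu\,z$ for some $y$, and $y\,\mu\,x\,\lambda\,z$ gives $y\,\lambda\,z$. So $(y,z)\in\lambda\wedge\nu$. The other inclusion is clear.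

**Step 1: $\varepsilon\prec\beta'$ with type 2.** This step identifies the cover by perspectivity with $\delta_{i-1}\prec\delta_i$. Let $\varepsilon\le\lambda\le\beta'$. By (4) with $\mu=\gamma_{j-1}$ and $\nu=\delta_i$, $\lambda=\gamma_{j-1}\circ(\lambda\wedge\delta_i)$. Since $\delta_{i-1}\le\lambda\wedge\delta_i\le\delta_i$, the congruence $\lambda\wedge\delta_i$ is $\delta_{i-1}$ or $\delta_i$, so $\lambda\in\{\varepsilon,\beta'\}$. Next, $\delta_i\wedge\varepsilon=\delta_{i-1}$: if $(x,z)\in\delta_i$ and $x\,\delta_{i-1}\,y\,\gamma_{j-1}\,z$, then $y\,\delta_i\,x\,\delta_i\,z$, so $(y,z)\in\delta_i\wedge\gamma_{j-1}\le\psi\wedge\phi=0$, hence $y=z$ and $(x,z)\in\delta_{i-1}$. So $\delta_i\not\le\varepsilon$, and $\varepsilon\ne\beta'$. As $\delta_i\vee\varepsilon=\beta'$, (F5) gives $\operatorname{typ}(\varepsilon,\beta')=\operatorname{typ}(\delta_{i-1},\delta_i)=2$.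

**Step 2: $\varepsilon\prec\theta'$ with type 1.** This is the mirror image, by perspectivity with $\gamma_{j-1}\prec\gamma_j$. If $\varepsilon\le\lambda\le\theta'$, then (4) with $\mu=\delta_{i-1}$, $\nu=\gamma_j$ gives $\lambda=\delta_{i-1}\circ(\lambda\wedge\gamma_j)$ with $\gamma_{j-1}\le\lambda\wedge\gamma_j\le\gamma_j$, so $\lambda\in\{\varepsilon,\theta'\}$. If $(x,z)\in\gamma_j\wedge\varepsilon$, write $x\,\gamma_{j-1}\,y\,\delta_{i-1}\,z$. Then $(y,z)\in\gamma_j\wedge\delta_{i-1}=0$, so $(x,z)\in\gamma_{j-1}$. Hence $\gamma_j\wedge\varepsilon=\gamma_{j-1}$ and $\varepsilon\ne\theta'$. As $\gamma_j\vee\varepsilon=\theta'$, (F5) gives $\operatorname{typ}(\varepsilon,\theta')=\operatorname{typ}(\gamma_{j-1},\gamma_j)=1$.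

**Step 3: $\delta_i$ and $\gamma_j$ permute after all.** This step applies Proposition 4 over $\varepsilon$ and unravels the compositions. In $\mathbf A/\varepsilon\in\mathcal V$, the congruences $\theta'/\varepsilon$ and $\beta'/\varepsilon$ are atoms of types 1 and 2, so they permute. Since $\theta'$ and $\beta'$ contain $\varepsilon$, taking preimages gives $\beta'\circ\theta'=\theta'\circ\beta'$. But
$$\beta'\circ\theta'=\delta_i\circ\gamma_{j-1}\circ\gamma_j\circ\delta_{i-1}=\delta_i\circ\gamma_j\circ\delta_{i-1}=\delta_i\circ\delta_{i-1}\circ\gamma_j=\delta_i\circ\gamma_j,$$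
$$\theta'\circ\beta'=\gamma_j\circ\delta_{i-1}\circ\delta_i\circ\gamma_{j-1}=\gamma_j\circ\delta_i\circ\gamma_{j-1}=\gamma_j\circ\gamma_{j-1}\circ\delta_i=\gamma_j\circ\delta_i .$$
So $\delta_i$ and $\gamma_j$ permute, contrary to the choice of $(i,j)$.

Hence all pairs permute, in particular $\psi=\delta_n$ and $\phi=\gamma_m$. With $\phi=\sigma_1$ and $\psi=\sigma_2$ we get $\sigma_1\circ\sigma_2=\sigma_2\circ\sigma_1$. This proves Theorem 1. $\square$

## 9. Empty tails: type-2 intervals permute with everything above their bottom

In Proposition 4 the type of $\theta$ was used only to show $E_d(y_i)=d$. With one more cited theorem we can do without it.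

* (VW) M. Valeriote and R. Willard, *Some properties of finitely decidable varieties*, Internat. J. Algebra Comput. 2 (1992): in finite members of a finitely decidable variety, minimal sets of covers of type 2 have empty tails.

**Theorem 2.** Let $\mathbf A$ be a finite algebra in a finitely decidable variety and $\mu\le\psi$ congruences such that $[\mu,\psi]$ has only type-2 covers. Then $\psi$ permutes with every congruence $\phi\ge\mu$. In particular every congruence below $\sigma_2$ permutes with every congruence of $\mathbf A$.

*Proof.* Pass to $\mathbf A/\mu$ and assume $\mu=0$.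

**Step 1: $\psi=\beta$ is an atom.** This step repeats the induction of Proposition 4, with $P_d$ correcting the value of $E_d$. Let $\theta$ be any congruence. If $\beta\le\theta$, then $\theta\circ\beta=\theta=\beta\circ\theta$. Otherwise $\theta\wedge\beta=0$, because $\beta$ is an atom. Let $a\,\theta\,b\,\beta\,c$. If $b=c$, then $a\,\beta\,a\,\theta\,c$. Let $b\ne c$. Sections 5 and 6 apply, since they assumed only $\theta\wedge\beta=0$.

By (VW) the minimal sets $E(D)$ of Lemma 2 consist of their bodies, so $P(h,h,g)=g$ for all $g,h\in E(D)$. Take $h=E(\hat x)$ and $g=[y_i]$ and read at coordinate $d$: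
$$P_d(E_d(x),E_d(x),d)=d\qquad(d\in I,\ x\in A). \tag{5}$$
Again we construct $d_0=a,d_1,\dots,d_k$ with $d_i\,\beta\,a$ and $d_i\,\theta\,y_i$, so that $d_i\in I$. Given $d=d_i$, put
$$d_{i+1}=P_d\big(E_d(y_{i+1}),E_d(y_i),d\big).$$
As $y_{i+1}\,\beta\,y_i$, (5) gives $d_{i+1}\,\beta\,P_d(E_d(y_i),E_d(y_i),d)=d_i\,\beta\,a$.

For $d_{i+1}\,\theta\,y_{i+1}$, consider the polynomial
$$w(z,x,\bar q)=s\big(t(z,\bar q),\,t(y_i,\bar q),\,x,\,\bar q\big)$$
with distinguished variable $z$, and the parameter tuples $(d_i,\hat q(d))$ and $(y_i,\hat q(*))$. These are $T$-related coordinatewise: $d_i\,T\,y_i$ because $d_i\,\theta\,y_i$, and the rest is (3). By (5) and (1),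
$$w(y_i,d_i,\hat q(d))=P_d(E_d(y_i),E_d(y_i),d_i)=d_i\ \theta\ y_i=P_*(y_i,y_i,y_i)=w(y_i,y_i,\hat q(*)).$$
Lemma 3 allows us to replace $z=y_i$ by $z'=y_{i+1}$:
$$d_{i+1}=w(y_{i+1},d_i,\hat q(d))\ \theta\ w(y_{i+1},y_i,\hat q(*))=P_*(y_{i+1},y_i,y_i)=y_{i+1},$$
where the middle equality uses $E_*(y_{i+1})=y_{i+1}$ and $E_*(y_i)=y_i$ from (1). So $a\,\beta\,d_k\,\theta\,c$. Hence $\theta\circ\beta\subseteq\beta\circ\theta$, and taking converses gives equality.

**Step 2: general $\psi$.** This step climbs a maximal chain $0=\delta_0\prec\dots\prec\delta_n=\psi$, showing by induction that each $\delta_i$ permutes with $\phi$. The case $i=0$ is clear. Suppose $\delta_i$ permutes with $\phi$; then $\phi\vee\delta_i=\phi\circ\delta_i=\delta_i\circ\phi$. In $\mathbf A/\delta_i$ the congruence $\delta_{i+1}/\delta_i$ is an atom of type 2, so by Step 1 (and taking preimages) $\delta_{i+1}$ permutes with $\phi\vee\delta_i$. Therefore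
$$\phi\circ\delta_{i+1}=\phi\circ\delta_i\circ\delta_{i+1}=(\phi\vee\delta_i)\circ\delta_{i+1}=\delta_{i+1}\circ(\phi\vee\delta_i)=\delta_{i+1}\circ\delta_i\circ\phi=\delta_{i+1}\circ\phi .$$
For $i+1=n$ this is the claim. The last sentence of the theorem is the case $\mu=0$, $\psi\le\sigma_2$. $\square$

There is no type-1 analogue. In the finitely decidable variety of pure sets, the set $\{u,v,w\}$ has $\sigma_1=1$. But the equivalences $\{u,v\mid w\}$ and $\{u\mid v,w\}$ do not permute: composing them in this order relates $u$ to $w$, and in the other order it does not.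

## 10. The solvable radical as $\sigma_1\circ\sigma_2$, and a fibre product

Let $\sigma$ be the solvable radical of $\mathbf A$, that is, the greatest congruence such that all types in $[0,\sigma]$ lie in $\{1,2\}$. The next result uses Theorem 1 and both halves of (TP); it does not need (VW).

**Theorem 3.** Let $\mathbf A$ be a finite algebra in a finitely decidable variety and $\sigma$ its solvable radical. Then $\sigma=\sigma_1\circ\sigma_2=\sigma_2\circ\sigma_1$ and $\sigma_1\wedge\sigma_2=0$, and
$$\mathbf A\cong\{(x,y)\in\mathbf A/\sigma_1\times\mathbf A/\sigma_2:\ x,y\text{ have the same image in }\mathbf A/\sigma\}.$$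
In particular, if $\mathbf A$ is solvable, then $\mathbf A\cong\mathbf A/\sigma_1\times\mathbf A/\sigma_2$.

*Proof.* A cover in $[0,\sigma_1\wedge\sigma_2]$ would have both types, so $\sigma_1\wedge\sigma_2=0$. Clearly $\sigma_1,\sigma_2\le\sigma$. Let $\{i,j\}=\{1,2\}$, in either order.

**Step 1: bringing a type down to the bottom.** This step extends the argument of Lemma 1, Step 2, to both types. The claim is:
$$\text{if }\mu\le\nu\le\sigma\text{ and }[\mu,\nu]\text{ contains a type-}j\text{ cover, then some }\delta\text{ with }\mu\prec\delta\le\nu\text{ has }\operatorname{typ}(\mu,\delta)=j. \tag{6}$$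
Take a type-$j$ cover $\lambda\prec\lambda'$ in $[\mu,\nu]$ with $\lambda$ minimal. If $\lambda=\mu$, put $\delta=\lambda'$. Otherwise take $\mu\le\lambda_0\prec\lambda$. Its type is not $j$ by minimality, so it is $i$. The $(i,j)$ transfer principle gives a type-$j$ cover $\lambda_0\prec\delta\le\lambda'\le\nu$, contradicting minimality.

**Step 2: $[\sigma_i,\sigma]$ has only type-$j$ covers.** This step says that above $\sigma_i$ the type $i$ is used up. Suppose not; then $[\sigma_i,\sigma]$ contains a type-$i$ cover. By (6) with the roles of $i$ and $j$ exchanged, there is $\mu$ with $\sigma_i\prec\mu\le\sigma$ and $\operatorname{typ}(\sigma_i,\mu)=i$. Since $\sigma_i$ is the greatest congruence with only type-$i$ covers below it, $[0,\mu]$ contains a cover of another type, which must be $j$ because $\mu\le\sigma$. By (6) there is an atom $\kappa\le\mu$ of type $j$. Then $\kappa\not\le\sigma_i$, so $\kappa\wedge\sigma_i=0$ and, as $\sigma_i\prec\mu$, $\kappa\vee\sigma_i=\mu$. By (F5), $j=\operatorname{typ}(0,\kappa)=\operatorname{typ}(\sigma_i,\mu)=i$, a contradiction.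

**Step 3: $\sigma=\sigma_1\circ\sigma_2$.** This step combines Step 2 for both types with Theorem 1. A cover in $[\sigma_1\vee\sigma_2,\sigma]$ lies in $[\sigma_1,\sigma]$ and in $[\sigma_2,\sigma]$, so it would have both type 2 and type 1. Hence there is none, and $\sigma=\sigma_1\vee\sigma_2$. By Theorem 1 the two congruences permute, so $\sigma=\sigma_1\circ\sigma_2=\sigma_2\circ\sigma_1$.

**Step 4: the isomorphism.** This step reads the fibre product off from Step 3. The homomorphism $x\mapsto(x/\sigma_1,x/\sigma_2)$ takes values in the fibre product and is injective because $\sigma_1\wedge\sigma_2=0$. An element of the fibre product has the form $(x/\sigma_1,y/\sigma_2)$ with $(x,y)\in\sigma$. By Step 3 there is $z$ with $x\,\sigma_1\,z\,\sigma_2\,y$, and $z$ is mapped to $(x/\sigma_1,y/\sigma_2)$. So the map is onto. If $\mathbf A$ is solvable, then $\sigma=1$, $\mathbf A/\sigma$ has one element, and the fibre product is the full product. $\square$
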